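\title{Connected graphs whose domination number is close to $\Delta$ times the packing number}

\begin{abstract}
For a graph without isolated vertices, the domination number $\gamma$, the packing number $\rho$ and the maximum degree $\Delta$ satisfy $\rho\le\gamma\le\Delta\rho$. We disprove the conjecture that $\gamma\le(\Delta-1)\rho+1$ for every connected graph with at least two vertices. It fails for every $\Delta=2^h+1$ with $h\ge5$, in particular for $\Delta=33$. For $h\ge6$ there are connected graphs with arbitrarily large $\rho$ and $\gamma\ge(\Delta-50/\Delta)\rho$, so the factor $\Delta$ is asymptotically best possible for connected graphs. The examples are built from polarity graphs of projective planes of even order by splitting one vertex into three.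
\end{abstract}

\section{Introduction}

All graphs are finite and simple. For a vertex $v$ of a graph $G$, let $N(v)$ be its set of neighbors and $N[v]=N(v)\cup\{v\}$ its closed neighborhood; we add the graph as a subscript when it is not clear. A set $X\subseteq V(G)$ \emph{dominates} a vertex $v$ if $v$ lies in $X$ or has a neighbor in $X$, that is, if $X$ meets $N[v]$. It dominates a set if it dominates each of its vertices, and it is a \emph{dominating set} if it dominates $V(G)$. A set $Y\subseteq V(G)$ is a \emph{packing} if the closed neighborhoods of its vertices are pairwise disjoint, that is, if any two of its vertices are at distance at least $3$. The \emph{domination number} $\gamma(G)$ is the minimum size of a dominating set, the \emph{packing number} $\rho(G)$ is the maximum size of a packing, and $\Delta=\Delta(G)$ is the maximum degree.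

Thus $\gamma$ is the least number of vertices that meet all closed neighborhoods, and $\rho$ is the largest number of pairwise disjoint closed neighborhoods. For a graph without isolated vertices,
\begin{equation}\label{eq:basic}
\rho(G)\le\gamma(G)\le\Delta\,\rho(G).
\end{equation}
The lower bound holds for every graph, since a dominating set has a vertex in each of $\rho$ disjoint closed neighborhoods. The upper bound is due to Henning et al. To see it, take a maximum packing $Y$. Every vertex outside $Y$ is at distance $1$ or $2$ from $Y$, and every vertex of $Y$ has a neighbor, so $\bigcup_{y\in Y}N(y)$ is a dominating set with at most $\Delta\rho$ vertices.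

The upper bound is attained by $n$ disjoint copies of the cycle $C_4$, where $\Delta=2$, $\rho=n$ and $\gamma=2n$. In a connected graph one expects to do better. The $\rho$ neighborhoods $N(y)$ are now linked to one another, it takes $\rho-1$ links to connect $\rho$ objects, and if each link saved one vertex we would get $\Delta\rho-(\rho-1)$. This is the conjecture that we study; its source is the paper of G\'omez and Guti\'errez~\cite{GG}. It states that every connected graph $G$ with at least two vertices satisfies
\begin{equation}\label{eq:conj}
\gamma(G)\le(\Delta-1)\rho(G)+1 .
\end{equation}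
The simplest cases support it.

\begin{proposition}\label{prop:easy}
Let $G$ be a connected graph with at least two vertices. If $\rho(G)=1$ or $\Delta\le2$, then \eqref{eq:conj} holds.
\end{proposition}

In general, however, the conjecture is false.

\begin{theorem}\label{thm:main}
For every $h\ge5$ and $\Delta=2^h+1$ there is a connected graph $G$ of maximum degree $\Delta$ with $\gamma(G)\ge(\Delta-1)\rho(G)+2$. Explicitly:
\begin{itemize}
\item for $\Delta=33$ there is such a $G$ with $\rho(G)\le45$ and $\gamma(G)\ge1452>1441=32\cdot45+1$;
\item for $\Delta=65$ there is such a $G$ with $\rho(G)\le92$ and $\gamma(G)\ge5915>5889=64\cdot92+1$.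
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $h\ge6$ and $\Delta=2^h+1$. For every $n\ge1$ there is a connected graph $G$ with maximum degree $\Delta$, with $\rho(G)\ge n$, and with
\[
\gamma(G)\ge\Bigl(\Delta-\frac{50}{\Delta}\Bigr)\rho(G)
\qquad\text{and}\qquad
\gamma(G)-(\Delta-1)\rho(G)\ge n .
\]
Hence the term $+1$ in \eqref{eq:conj} cannot be replaced by any constant. Moreover, for no fixed $\varepsilon>0$ and $K$ does $\gamma\le(\Delta-\varepsilon)\rho+K$ hold for all connected graphs with at least two vertices.
\end{theorem}

So the factor $\Delta$ in \eqref{eq:basic} is asymptotically best possible even for connected graphs. We do not decide \eqref{eq:conj} for $\Delta=3$, or for the other values $\Delta\ge3$ that are not of the form $2^h+1$ with $h\ge5$.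

\section{Close sets and the shape of a counterexample}\label{sec:close}

Call a set $U\subseteq V(G)$ \emph{close} in $G$ if any two of its vertices are at distance at most $2$ in $G$; the short paths may leave $U$. A set that is close in a subgraph of $G$ is close in $G$. Close sets bound $\rho$ from above, and they are cheap to dominate.

\begin{lemma}\label{lem:close}
Let $G$ be a graph.
\begin{enumerate}
\item[(a)] If $V(G)$ is covered by $n$ close sets, then $\rho(G)\le n$.
\item[(b)] If $U$ is close and $v\in U$ is not isolated, then $N(v)$ dominates $U$.
\end{enumerate}
\end{lemma}

\begin{proof}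
(a) A packing has at most one vertex in each close set. (b) The vertex $v$ has a neighbor in $N(v)$, and every other vertex of $U$ is at distance $1$ from $v$, so in $N(v)$, or at distance $2$, so adjacent to a vertex of $N(v)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:easy}]
If $\rho(G)=1$, no two vertices are at distance $3$ or more, so $V(G)$ is close. No vertex is isolated, and Lemma~\ref{lem:close}(b) gives $\gamma\le\Delta=(\Delta-1)\rho+1$. If $\Delta=1$, then $G=K_2$ and $\gamma=1$.

If $\Delta=2$, then $G$ is a path or a cycle with $n\ge3$ vertices $v_1,\dots,v_n$, in this order, and we must show $\gamma\le\rho+1$. The vertices $v_{\min(3j-1,\,n)}$ for $1\le j\le\lceil n/3\rceil$ form a dominating set: $v_{3j-1}$ dominates $v_{3j-2},v_{3j-1},v_{3j}$ as far as these exist, and $3j-1>n$ happens only when $n=3j-2$, where $v_n$ dominates itself. The vertices $v_{3j}$ for $1\le j\le\lfloor n/3\rfloor$ form a packing: consecutive ones are three steps apart, and in a cycle the arc from the last one around to $v_3$ has length $n-3\lfloor n/3\rfloor+3\ge3$. Hence $\gamma\le\lceil n/3\rceil\le\lfloor n/3\rfloor+1\le\rho+1$.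
\end{proof}

The natural way to attack \eqref{eq:conj} is to take many graphs with $\rho=1$ and $\gamma=\Delta$, such as $C_4$, and to join them by new edges. Lemma~\ref{lem:close}(b) shows why this fails. In a graph with $\rho=1$ the neighborhood of \emph{any} vertex is dominating, so $\gamma=\Delta$ forces all degrees to equal $\Delta$, and a new edge raises the maximum degree. A component that can accept a new edge costs at most $\Delta-1$ vertices to dominate, just as the conjecture predicts.

To get around this we separate two roles. Our building block, the \emph{piece}, consists of a close set $F$, the \emph{core}, and a few further vertices, the \emph{contacts}. The contacts have degree less than $\Delta$ in the piece, so they can be linked to the rest of the graph, and yet $\Delta$ vertices of the piece are needed to dominate $F$. By Lemma~\ref{lem:close}(b), all vertices of $F$ then have degree $\Delta$, and $F\cup\{b\}$ is not close in the piece for a contact $b$ with a neighbor, since otherwise $N(b)$ would dominate $F$ too cheaply. The contacts therefore need a close set of their own, and this may raise $\rho$ by one. We pay this price only once, by placing the contacts of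 $k$ pieces in a single graph of diameter at most $2$, the \emph{hub}. Then we expect $\rho\le k+1$ and $\gamma\ge k\Delta$, and these two bounds give
\begin{equation}\label{eq:account}
\gamma-(\Delta-1)\rho\ \ge\ k\Delta-(\Delta-1)(k+1)\ =\ k-\Delta+1 .
\end{equation}
Each piece gains one against the conjecture and the hub loses $\Delta-1$; the inequality \eqref{eq:conj} fails as soon as $k\ge\Delta+1$. Both the core and the hub must be large close sets with small degrees, and polarity graphs provide them.

\section{Polarity graphs}\label{sec:polarity}

Let $r$ be a prime power. The \emph{points} of the projective plane $PG(2,r)$ are the $1$-dimensional subspaces of $\mathbb{F}_r^3$, written $(x_1:x_2:x_3)$, and its \emph{lines} are the $2$-dimensional subspaces, viewed as sets of points. There are $r^2+r+1$ points; every line has $r+1$ points and every point lies on $r+1$ lines; two distinct points lie on exactly one line, and two distinct lines meet in exactly one point.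

Let $x\cdot y=x_1y_1+x_2y_2+x_3y_3$. Whether $x\cdot y=0$ depends only on the points $x$ and $y$. Put $x^\perp=\{y: x\cdot y=0\}$. The form is symmetric and nondegenerate, so $x\in y^\perp$ if and only if $y\in x^\perp$, and $x\mapsto x^\perp$ is a bijection from points to lines. A point $x$ is \emph{absolute} if $x\cdot x=0$, that is, $x\in x^\perp$. The \emph{polarity graph} $ER_r$ has the points as vertices, distinct points $x,y$ being adjacent when $x\cdot y=0$.

\begin{lemma}\label{lem:ER}
In $ER_r$ the following hold.
\begin{enumerate}
\item[(a)] $N(x)=x^\perp\setminus\{x\}$. Absolute points have degree $r$, and all other points have degree $r+1$.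
\item[(b)] Let $x\ne y$, and let $z$ be the common point of $x^\perp$ and $y^\perp$. If $z\in\{x,y\}$, then $x$ and $y$ are adjacent; otherwise $z$ is a common neighbor of $x$ and $y$. In particular, $V(ER_r)$ is close.
\item[(c)] If $a$ is absolute, then $a$ is the only absolute point on $a^\perp$. Thus distinct absolute points are nonadjacent.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) restates the definition. In (b), if $z=x$, then $x\in y^\perp$, and the case $z=y$ is symmetric; if $z\notin\{x,y\}$, then $z\in N(x)\cap N(y)$ by (a). For (c), let $a'\ne a$ be an absolute point on $a^\perp$. Then both $a$ and $a'$ lie on both lines $a^\perp$ and $a'^\perp$. These lines are distinct, so they have only one common point, a contradiction.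
\end{proof}

\section{The piece}\label{sec:piece}

Let $q=2^h$ with $h\ge1$; the maximum degree will be $\Delta=q+1$. The graph $ER_q$ has $\rho=1$ and maximum degree $q+1$, but its absolute points have degree $q$, so $\gamma(ER_q)\le q$ by Lemma~\ref{lem:close}(b). In characteristic $2$ these deficient points are arranged very simply. Since squaring is additive,
\[
x\cdot x=x_1^2+x_2^2+x_3^2=(x_1+x_2+x_3)^2=(p\cdot x)^2,\qquad\text{where } p=(1:1:1).
\]
So the absolute points form the line $A=p^\perp$, with $|A|=q+1$, and $p\notin A$ because $p\cdot p=3=1$. Let $F$ be the set of all points other than $p$, and let $S=F\setminus A$, so that $|S|=(q^2+q+1)-1-(q+1)=q^2-1$.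

\begin{lemma}\label{lem:lines}
\begin{enumerate}
\item[(a)] If $a\in A$, then $a^\perp$ consists of $a$, $p$, and $q-1$ points of $S$.
\item[(b)] If $x\in S$, then $x^\perp$ consists of one point of $A$ and $q$ points of $S\setminus\{x\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $a\in a^\perp$, and $p\in a^\perp$ because $a\in p^\perp$. By Lemma~\ref{lem:ER}(c), $a^\perp\cap A=\{a\}$. (b) Since $x\ne p$, the lines $x^\perp$ and $A=p^\perp$ are distinct and meet in one point. Since $x\notin A$, the point $x$ is not absolute and $x\notin p^\perp$; so neither $x$ nor $p$ lies on $x^\perp$.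
\end{proof}

In $ER_q$ the point $p$ is adjacent exactly to the points of $A$, and it is the common neighbor that keeps them at distance $2$. Delete $p$. Each point of $A$ now has degree $q-1$, so it has room for two new neighbors, and we must restore a common neighbor for every pair of points of $A$ without using a vertex adjacent to all of $A$, which would have no degree left. Three new vertices achieve this, because any two $2$-element subsets of a $3$-element set intersect.

\begin{definition}\label{def:piece}
Let $A=A_1\cup A_2\cup A_3$ be a partition into nonempty parts. The \emph{piece} $P$ has vertex set $F\cup B$, where $F$ is the \emph{core} and $B=\{b_1,b_2,b_3\}$ is the set of \emph{contacts}. Distinct $x,y\in F$ are adjacent when $x\cdot y=0$, the contact $b_i$ is adjacent exactly to the vertices of $A\setminus A_i$, and there are no other edges.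
\end{definition}

By Lemma~\ref{lem:lines}, a vertex $x\in S$ has one neighbor in $A$ and $q$ neighbors in $S$; a vertex $a\in A_i$ has $q-1$ neighbors in $S$, none in $A$, and the two contacts $b_j$ with $j\ne i$. So every vertex of the core has degree $q+1$, while $b_i$ has degree $q+1-|A_i|$. As Section~\ref{sec:close} predicts, $F\cup\{b_i\}$ is not close in $P$: a vertex of $A_i$ is neither in $N(b_i)\subseteq A$ nor adjacent to a vertex of $A$.

\begin{example}\label{ex:fano}
Let $q=2$ and write points as binary strings, so $p=111$, $A=\{011,101,110\}$ and $S=\{100,010,001\}$. In $ER_2$ the set $S$ is a triangle, the edges between $S$ and $A$ join $100$ to $011$, $010$ to $101$ and $001$ to $110$, and $p$ is adjacent to the three points of $A$. The neighborhood $N(011)=\{100,111\}$ dominates $ER_2$. The piece with $A_1=\{011\}$, $A_2=\{101\}$, $A_3=\{110\}$ is drawn in Figure~\ref{fig:fano}. All six core vertices have degree $3$, the core is close, the neighborhood $N(011)=\{100,b_2,b_3\}$ has grown to three vertices, and each contact has room for one more edge. One defect remains: $\{100,b_1\}$ dominates the core, since $100$ dominates $S$ and $011$, while $b_1$ dominates $101$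 and $110$. The contact $b_1$ misses only one point of $A$, so it is too good a substitute for $p$. The proof of Lemma~\ref{lem:dom} shows that this is the only defect, and that it disappears when each part $A_i$ has two points.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05, every node/.style={draw, circle, inner sep=1.5pt, font=\small}]
\node (s1) at (90:0.9) {$100$};
\node (s2) at (210:0.9) {$010$};
\node (s3) at (330:0.9) {$001$};
\node[fill=gray!25] (a1) at (90:2.2) {$011$};
\node[fill=gray!25] (a2) at (210:2.2) {$101$};
\node[fill=gray!25] (a3) at (330:2.2) {$110$};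
\node[rectangle, inner sep=4pt] (b1) at (270:2.2) {$b_1$};
\node[rectangle, inner sep=4pt] (b2) at (30:2.2) {$b_2$};
\node[rectangle, inner sep=4pt] (b3) at (150:2.2) {$b_3$};
\draw (s1)--(s2)--(s3)--(s1);
\draw (s1)--(a1) (s2)--(a2) (s3)--(a3);
\draw (a1)--(b3)--(a2)--(b1)--(a3)--(b2)--(a1);
\end{tikzpicture}
\caption{The piece for $q=2$, obtained from the polarity graph $ER_2$ by splitting the vertex $111$ into three contacts (squares). The core consists of the triangle $S$ (white circles) and the absolute points $A$ (gray circles). Any two core vertices are at distance at most $2$, core vertices have degree $3$, and contacts have degree $2$.}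
\label{fig:fano}
\end{figure}

\begin{lemma}\label{lem:coreclose}
The core $F$ is close in $P$.
\end{lemma}

\begin{proof}
Let $x\ne y$ be in $F$. If $x\in A_i$ and $y\in A_j$, choose $l\in\{1,2,3\}\setminus\{i,j\}$; then $b_l$ is adjacent to both. Otherwise one of $x,y$ is not on $p^\perp$, so the common point $z$ of $x^\perp$ and $y^\perp$ is not $p$. By Lemma~\ref{lem:ER}(b), either $x$ and $y$ are adjacent or $z\in F$ is a common neighbor, and these edges of $ER_q$ are present in $P$.
\end{proof}

It remains to show that dominating the core is expensive. A plain count is not enough: $|F|=q^2+q$ and a vertex dominates at most $q+2$ vertices, which gives the lower bound $\lceil(q^2+q)/(q+2)\rceil=q$. This is $\Delta-1$, one short of what we need, and that one vertex is exactly what is at stake in \eqref{eq:conj}. We count on $S$ and on $A$ separately. By the degrees listed above, a single vertex dominates the following numbers of vertices.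
\begin{center}
\begin{tabular}{c|ccc}
 & $x\in S$ & $a\in A$ & $b_i$\\ \hline
in $S$ & $q+1$ & $q-1$ & $0$\\
in $A$ & $1$ & $1$ & $q+1-|A_i|$
\end{tabular}
\end{center}
Only contacts are efficient on $A$, and they are useless on $S$.

\begin{lemma}\label{lem:dom}
Suppose that $|A_i|\ge2$ for $i=1,2,3$. If $D\subseteq V(P)$ dominates $F$ in $P$, then $|D|\ge q+1$.
\end{lemma}

\begin{proof}
Suppose $|D|\le q$. Adding vertices preserves domination, so we may assume $|D|=q$. Let $D'=D\cap F$ and $t=|D\cap B|$, so $|D'|=q-t$. Since $D'$ dominates $S$,
\begin{equation}\label{eq:count}
(q-1)(q+1)=|S|\le\sum_{x\in D'}|N[x]\cap S|\le(q+1)(q-t).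
\end{equation}
Hence $t\le1$.

If $t=0$, each of the $q$ vertices of $D$ lies in $F$ and dominates exactly one vertex of $A$. Since $|A|=q+1$, some vertex of $A$ is not dominated, a contradiction.

Let $t=1$, say $D\cap B=\{b_i\}$. Then equality holds throughout \eqref{eq:count}. Equality on the right means $|N[x]\cap S|=q+1$ for all $x\in D'$, so $D'\subseteq S$. Equality on the left means that the sets $N[x]\cap S$ for $x\in D'$ are pairwise disjoint. Let $x\ne y$ be in $D'$ and let $z$ be the common point of $x^\perp$ and $y^\perp$. By Lemma~\ref{lem:lines}(b), $z\notin\{p,x,y\}$, so $z$ is a common neighbor of $x$ and $y$ in $F$. Disjointness rules out $z\in S$, so $z\in A$, and $z$ is the unique neighbor in $A$ of $x$ and also of $y$. Thus all vertices of $D'$ have the same unique neighbor $a$ in $A$, and $D'$ dominates no vertex of $A$ other than $a$. The contact $b_i$ dominates no vertex of $A_i$. Hence $A_i\subseteq\{a\}$, contrary to $|A_i|\ge2$.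
\end{proof}

\begin{remark}
The bound is attained: for $a\in A$, the set $N_P(a)$ has $q+1$ vertices and dominates $F$ by Lemmas~\ref{lem:close}(b) and~\ref{lem:coreclose}. The hypothesis $|A_i|\ge2$ is needed for every $q$. The $q-1$ vertices of $N_P(a)\cap S$ dominate $S\cup\{a\}$, because $N_P(a)$ dominates $S$ and contacts have no neighbors in $S$. If $A_i=\{a\}$, adding $b_i$ gives $q$ vertices that dominate $F$, as in Example~\ref{ex:fano}. The hypothesis requires $q+1\ge6$, so $q=8$ is the first case in which the lemma applies.
\end{remark}

\section{Attaching pieces to a hub}\label{sec:glue}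

From now on $q=2^h\ge8$ and $m=\lfloor(q+1)/3\rfloor\ge3$. The contact $b_i$ has room for $|A_i|$ further edges, so we make the parts as equal as we can: fix a partition with $|A_i|\ge m$ for all $i$, which exists since $3m\le q+1$. Then Lemma~\ref{lem:dom} applies, and $\deg_P b_i\le q+1-m$.

\begin{lemma}\label{lem:glue}
Let $\Gamma$ be a graph in which any two vertices are at distance at most $2$ and all degrees are at most $q+1$. Let $C\subseteq V(\Gamma)$ have $3k$ vertices, where $k\ge1$, each of degree at most $m$ in $\Gamma$. Take $k$ disjoint copies $P^1,\dots,P^k$ of $P$, with cores $F^i$ and contact sets $B^i$, and identify their $3k$ contacts bijectively with the vertices of $C$. The resulting graph $G$ is connected, has maximum degree $q+1$, and satisfies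
\[
\rho(G)\le k+1,\qquad \gamma(G)\ge k(q+1).
\]
\end{lemma}

\begin{proof}
The piece $P^i$ shares with $\Gamma$ only the vertices of $B^i$, which are pairwise nonadjacent in $P^i$, so no multiple edges arise. A vertex of $C$ has degree at most $(q+1-m)+m=q+1$. Core vertices have degree exactly $q+1$, and the vertices of $V(\Gamma)\setminus C$ keep their degree in $\Gamma$. So the maximum degree is $q+1$. The graph $\Gamma$ is connected, any two vertices of $F^i$ are joined by a path in $P^i$, and the vertices of the copy of $A$ in $F^i$ have neighbors in $C$; hence $G$ is connected.

The sets $F^1,\dots,F^k$ and $V(\Gamma)$ cover $V(G)$. They are close, by Lemma~\ref{lem:coreclose} and by the hypothesis on distances in $\Gamma$, so $\rho(G)\le k+1$ by Lemma~\ref{lem:close}(a).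

Let $D$ be a dominating set of $G$. For $f\in F^i$ we have $N_G[f]=N_{P^i}[f]\subseteq F^i\cup B^i$. So $D\cap(F^i\cup B^i)$ dominates $F^i$ in $P^i$, and it has at least $q+1$ vertices by Lemma~\ref{lem:dom}. The identification is bijective, so no vertex of $C$ serves two pieces and the sets $F^i\cup B^i$ are pairwise disjoint. Hence $|D|\ge k(q+1)$.
\end{proof}

By \eqref{eq:account} with $\Delta=q+1$, the graph $G$ satisfies $\gamma(G)\ge(\Delta-1)\rho(G)+2$ whenever $k\ge q+2$.

\section{Hubs: proof of Theorem~\ref{thm:main}}\label{sec:hubs}

We need a hub with at least $3(q+2)$ vertices of degree at most $m$, which is about $q/3$. A polarity graph $ER_r$ with $r+1\le m$ has all degrees small enough and has $r^2+r+1$ vertices; this is quadratic in $q$ when $r$ is proportional to $q$, while the demand is linear. The choice $r=q/4$ is always a prime power.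

\subsection*{The case $h\ge6$}
Let $r=q/4\ge16$ and $\Gamma=ER_r$. The inequality $q/4+1\le(q+1)/3$ is equivalent to $q\ge8$, and $r+1$ is an integer, so $r+1\le m$. By Lemma~\ref{lem:ER}, all degrees of $\Gamma$ are at most $m$ and any two vertices are at distance at most $2$. Let
\begin{equation}\label{eq:k}
k=\Bigl\lfloor\frac{r^2+r+1}{3}\Bigr\rfloor\ \ge\ \frac{r^2+r-1}{3},
\end{equation}
and let $C$ be any set of $3k$ vertices of $\Gamma$. The inequality $(r^2+r-1)/3\ge4r+2$ is equivalent to $r(r-11)\ge7$, which holds for $r\ge12$. So $k\ge4r+2=q+2$, and the graph of Lemma~\ref{lem:glue} has the required property. For $h=6$ we have $\Delta=65$, $r=16$ and $k=273/3=91$, so $\rho\le92$ and $\gamma\ge91\cdot65=5915$, while $64\cdot92+1=5889$.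

\subsection*{The case $h=5$}
Here $q=32$, $\Delta=33$, $m=11$, and we need $3\cdot34=102$ vertices of degree at most $11$. The largest prime power $r$ with $r+1\le11$ is $9$, and $ER_9$ has only $91$ vertices. In $ER_{11}$ only the absolute points have degree $11$. But Lemma~\ref{lem:glue} allows the hub vertices outside $C$ to have degree up to $33$, and we use this slack: we multiply the absolute points and let their neighbors absorb the additional edges. For this we need to know how many absolute points there are, and how many of them a vertex can see.

\begin{lemma}\label{lem:conic}
The plane $PG(2,11)$ has exactly $12$ absolute points, and every line contains at most two of them.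
\end{lemma}

\begin{proof}
Let $a$ be an absolute point and $\ell$ a line through $a$. If $\ell=a^\perp$, then $a$ is the only absolute point on $\ell$ by Lemma~\ref{lem:ER}(c). Otherwise choose $x\in\ell\setminus\{a\}$. Then $x\cdot a\ne0$, since otherwise $\ell$ and $a^\perp$ would share the two points $a$ and $x$. Fixing representing vectors, the points of $\ell$ other than $a$ are $x+ta$ with $t\in\mathbb{F}_{11}$, and
\[
(x+ta)\cdot(x+ta)=x\cdot x+2t\,(x\cdot a).
\]
Since $2\ne0$ in $\mathbb{F}_{11}$, this vanishes for exactly one $t$. So $\ell$ contains exactly two absolute points. This proves the second claim. The point $a=(1:1:3)$ is absolute, as $1+1+9=11$. Every other point lies on exactly one of the $12$ lines through $a$, and each of the $11$ lines other than $a^\perp$ contains one further absolute point. The total is $1+11=12$.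
\end{proof}

Let $\Gamma$ be obtained from $ER_{11}$ by replacing each absolute point $a$ with $11$ pairwise nonadjacent copies, each adjacent to the points of $a^\perp\setminus\{a\}$; by Lemma~\ref{lem:ER}(c) these points are not absolute, so they are vertices of $\Gamma$. Let $C$ be the set of the $12\cdot11=132$ copies. We check the hypotheses of Lemma~\ref{lem:glue}.
\begin{itemize}
\item Each copy has degree $|a^\perp\setminus\{a\}|=11=m$.
\item A nonabsolute point $x$ has the $12$ neighbors $x^\perp$ in $ER_{11}$, at most two of which are absolute by Lemma~\ref{lem:conic}. Each absolute neighbor contributes $10$ additional edges, so $\deg_\Gamma x\le12+2\cdot10=32\le33$.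
\item Two copies of the same point have the same $11$ neighbors, so they are at distance $2$. Two vertices of $\Gamma$ lying over different points are adjacent in $\Gamma$ exactly when these points are adjacent in $ER_{11}$. So if $u,v$ lie over points $x\ne y$, then by Lemma~\ref{lem:ER}(b) either $u$ and $v$ are adjacent, or any vertex over a common neighbor of $x$ and $y$ is a common neighbor of $u$ and $v$.
\end{itemize}
Lemma~\ref{lem:glue} applies with $k=44\ge34=q+2$. It gives a connected graph of maximum degree $33$ with $\rho\le45$ and $\gamma\ge44\cdot33=1452>1441=32\cdot45+1$. This completes the proof of Theorem~\ref{thm:main}. \qed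

\section{Chains: proof of Theorem~\ref{thm:strong}}\label{sec:chains}

A hub has at most $1+\Delta+\Delta(\Delta-1)$ vertices, since all of them are within distance $2$ of a fixed one. For fixed $\Delta$, Lemma~\ref{lem:glue} therefore produces graphs of bounded size. To make $\rho$ large we join many of them in a chain. This time new edges do no harm: the vertices of $C$ have degree to spare, and the lower bound on $\gamma$ depends only on the neighborhoods of core vertices.

Let $h\ge6$, $q=2^h$, $\Delta=q+1$, let $r=q/4$, $k$ and $C$ be as in the case $h\ge6$ of Section~\ref{sec:hubs}, and let $G_0$ be the graph constructed there. Since $m\ge(q-1)/3$ and $q\ge64$,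
\[
m-(r+1)\ \ge\ \frac{q-1}{3}-\frac q4-1\ =\ \frac{q}{12}-\frac43\ \ge\ 4 .
\]
So every vertex of $C$ has degree at most $(q+1-m)+(r+1)\le\Delta-4$ in $G_0$. Fix $c\in C$, take $n$ disjoint copies of $G_0$, and join the copies of $c$ in consecutive copies of $G_0$ by an edge. The resulting graph $G$ is connected. Each copy of $c$ gains at most two edges, so the maximum degree is still $\Delta$.

The $nk$ cores and the $n$ hubs are $n(k+1)$ close sets covering $V(G)$. The neighborhoods of core vertices are the same as in their pieces, and the vertex sets of the $nk$ pieces are pairwise disjoint, so a dominating set has at least $\Delta$ vertices in each of them by Lemma~\ref{lem:dom}. Hence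
\[
\rho(G)\le n(k+1),\qquad\gamma(G)\ge nk\Delta .
\]
A vertex of $S$ has all its neighbors in the core of its piece. Choosing one such vertex in each piece gives $nk$ vertices with disjoint closed neighborhoods, so $\rho(G)\ge nk\ge n$. Since $k\ge q+2=\Delta+1$, the computation in \eqref{eq:account} gives
\[
\gamma(G)-(\Delta-1)\rho(G)\ \ge\ n(k-\Delta+1)\ \ge\ n .
\]
By \eqref{eq:k}, $k+1\ge(r^2+r+2)/3>r^2/3=q^2/48$. Therefore
\[
\frac{\gamma(G)}{\rho(G)}\ \ge\ \frac{k\Delta}{k+1}\ =\ \Delta-\frac{\Delta}{k+1}\ \ge\ \Delta-\frac{48\Delta}{q^2}\ =\ \Delta-\frac{48(1+1/q)^2}{\Delta}\ \ge\ \Delta-\frac{50}{\Delta},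
\]
because $q\ge64$ and $48\cdot65^2=202800<204800=50\cdot64^2$.

Given a constant $K$, the graph $G$ with $n>K$ has $\gamma>(\Delta-1)\rho+K$, so the term $+1$ in \eqref{eq:conj} cannot be replaced by $K$. Finally, suppose that $\gamma\le(\Delta-\varepsilon)\rho+K$ held for all connected graphs with at least two vertices, with fixed $\varepsilon>0$ and $K$. Choose $h\ge6$ with $50/\Delta<\varepsilon$ for $\Delta=2^h+1$. The graphs above would satisfy $(\Delta-50/\Delta)\rho\le(\Delta-\varepsilon)\rho+K$, that is, $(\varepsilon-50/\Delta)\rho\le K$. Since $\rho\ge n$, this is false for large $n$. \qed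

\begin{thebibliography}{1}

\bibitem{GG}
Renzo G\'omez and Juan Guti\'errez, \emph{Domination and packing in graphs}, arXiv:2402.05088 (2024).

\end{thebibliography}
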